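# Copies of $c_0$ in the James-type function spaces $JF_X$

## 1. Symmetric bases, the spaces $JF_X$, and labelled families

Scalars are real or complex throughout, $|I|$ is the length of an interval $I$, and for $f\in L^1(0,1)$ and an open interval $I\subset(0,1)$ we write
$$f(I)=\int_I f .$$

### 1.1. 1-symmetric bases

**Definition.** A basis $(e_n)$ of a Banach space $X$ is *1-symmetric* if $\|\sum_n\varepsilon_na_ne_{\pi(n)}\|=\|\sum_na_ne_n\|$ for all finitely supported $(a_n)$, all signs $\varepsilon_n=\pm1$ and all permutations $\pi$ of $\mathbb N$. We put $\varphi(n)=\|\sum_{i\le n}e_i\|$.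

*Example.* The unit vectors of $\ell_p$, $1\le p<\infty$, are a 1-symmetric basis and $\varphi(n)=n^{1/p}$.

We use four consequences constantly.

* **(S1)** Multiplying coordinates by *real* numbers in $[-1,1]$ does not increase the norm. Indeed, a vector of $[-1,1]^n$ is a convex combination of sign vectors, and the norm is convex. In particular, deleting coordinates does not increase the norm.
* **(S2)** Norms of finitely supported vectors are invariant under injective relabelling of the basis vectors, because an injection of a finite set of indices extends to a permutation of $\mathbb N$. So "$\sum_c t_ce_c$" has a well-defined norm for any finite index set of distinct $c$'s.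
* **(S3)** If $|z_j|\le b_j$ then $\|\sum z_je_j\|\le2\|\sum b_je_j\|$, and if $|a_j|\le1$ then $\|\sum a_jz_je_j\|\le2\|\sum z_je_j\|$. Split $z_j$ (respectively $a_j$) into real and imaginary parts and use (S1). The factor 2 is there because only signs $\pm1$, and not complex units, are assumed to act isometrically. For real $z_j$ (respectively real $a_j$) it is not needed.
* **(S4)** Let $b>0$, $L>0$, $\mu_1,\dots,\mu_n>0$. A convex function on the polytope $\{t\in\mathbb R^n:0\le t_c\le b,\ \sum_c\mu_ct_c\le L\}$ attains its maximum at a vertex, and a vertex has at most one coordinate outside $\{0,b\}$. If two coordinates $t_c,t_d$ were strictly between $0$ and $b$, then adding $\pm\epsilon/\mu_c$ to $t_c$ and $\mp\epsilon/\mu_d$ to $t_d$ would stay in the polytope for small $\epsilon>0$, so $t$ would be a midpoint and not a vertex.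

### 1.2. The space $JF_X$

**Definition.** Let $X$ be reflexive with a 1-symmetric basis $(e_n)$. The space $JF_X$ is the completion of $L^1((0,1))$ under
$$\|f\|_{JF_X}=\sup\Big\{\Big\|\sum_{j=1}^mf(T_j)e_j\Big\|_X:\ m\in\mathbb N,\ T_1,\dots,T_m\subset(0,1)\text{ pairwise disjoint open intervals}\Big\}.$$

This is finite, being at most $\|e_1\|\,\|f\|_1$, and it is a norm: if all $f(I)$ vanish, then $t\mapsto\int_0^tf$ is constant and $f=0$ almost everywhere. For $X=\ell_2$ it is the classical James function space $JF$. Only norms of finitely supported vectors of $X$ enter. Also, replacing the norm of $X$ by an equivalent 1-symmetric norm for the same basis changes $JF_X$ only by an isomorphism.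

*Example.* Let $X=\ell_2$ and $f=1_{(0,1/2)}-1_{(1/2,1)}$. The intervals $(0,\frac12),(\frac12,1)$ give $\frac14+\frac14=\frac12$. Nothing does better: an interval across $\frac12$ with left part of length $l$ and right part of length $r$ contributes $(l-r)^2\le l^2+r^2$, so we may cut it, and intervals inside one half contribute $\sum|T_j|^2\le(\sum|T_j|)^2\le\frac14$. So $\|f\|_{JF}=2^{-1/2}$, while $\|f\|_1=1$.

The *size on single intervals* is $\alpha(f)=\sup_I|f(I)|$, the supremum over open intervals $I\subset(0,1)$. In the example $\alpha(f)=\frac12$.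

### 1.3. Labelled families

**Definition.** A *labelled family* is a finite, possibly empty, family $\mathcal L=((I_j,k_j))_j$ with pairwise disjoint open intervals $I_j\subset(0,1)$ and labels $k_j\in\mathbb N$; labels may repeat. Given functions $(f_k)$ in $L^1$, its *labelled sum* is $\sum_jf_{k_j}(I_j)e_j$.

*Example.* The family $((0,\frac13),2),\ ((\frac13,\frac12),1),\ ((\frac12,1),2)$ has labelled sum $f_2((0,\frac13))e_1+f_1((\frac13,\frac12))e_2+f_2((\frac12,1))e_3$. If all labels equal $k$, the supremum of the norms of the labelled sums is $\|f_k\|_{JF_X}$. With mixed labels, different functions share the interval $(0,1)$, each being tested on its own part.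

### 1.4. Lorentz and Orlicz sequence spaces

**Definition.** Let $1<p<\infty$, $w_1\ge w_2\ge\dots>0$, $w_j\to0$, $\sum_jw_j=\infty$, and $S(n)=\sum_{j\le n}w_j$. The *Lorentz space* $d(w,p)$ consists of the $x\in c_0$ with $\|x\|=\big(\sum_j(x_j^*)^pw_j\big)^{1/p}<\infty$, where $x^*$ is the decreasing rearrangement of $|x|$.

*Example.* For $p=2$, $w_j=j^{-1/2}$ and $x=(1,2,0,0,\dots)$ we have $x^*=(2,1,0,\dots)$ and $\|x\|^2=4+1/\sqrt2$. Always $\varphi(n)=S(n)^{1/p}$. Section 4 proves that $d(w,p)$ is a reflexive Banach space with 1-symmetric basis the unit vectors.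

For $1<r,p<\infty$, $\ell_{r,p}$ is the space of $x\in c_0$ for which $|x|_{r,p}=\big(\sum_jj^{p/r-1}(x_j^*)^p\big)^{1/p}$ is finite. For $p<r$ it is $d(w,p)$ with $w_j=j^{p/r-1}$. For instance $\ell_{4,2}=d(w,2)$ with $w_j=j^{-1/2}$.

**Definition.** For a convex function $M:[0,\infty)\to[0,\infty)$ with $M(0)=0$, $M\not\equiv0$, the *Orlicz space* $\ell_M$ carries the Luxemburg norm $\|x\|=\inf\{\rho>0:\sum_iM(|x_i|/\rho)\le1\}$.

*Example.* $M(t)=t^p$ gives $\ell_p$.

### 1.5. Two textbook theorems

*James' theorem.* A space with a basis that is both shrinking and boundedly complete is reflexive. *Shrinking*: for every functional $f$, the norms of $f$ restricted to the closed spans of $(e_i)_{i>n}$ tend to $0$. *Boundedly complete*: $\sup_n\|\sum_{i\le n}a_ie_i\|<\infty$ implies that $\sum a_ie_i$ converges. The basis of $\ell_1$ is not shrinking (take $f(x)=\sum x_i$), and the basis of $c_0$ is not boundedly complete (take $a_i=1$).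

*The Bessaga–Pełczyński theorem.* A series $\sum g_i$ in a Banach space is weakly unconditionally Cauchy if the sums $\sum a_ig_i$, with finitely many $a_i\ne0$ and all $|a_i|\le1$, are bounded in norm. If moreover $\inf\|g_i\|>0$, then a subsequence of $(g_i)$ is equivalent to the unit vector basis of $c_0$. The model case is $g_i=e_i$ in $c_0$.

### 1.6. The question and the results

It is known that $JF_X$ is separable, that its dual is non-separable, and that $JF_X$ contains no isomorphic copy of $\ell_1$. S. A. Argyros, A. Manoussakis and M. Petrakis, in "Function spaces not containing $\ell_1$", arXiv:1210.2379 (2012), ask: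

*Does $c_0$ embed isomorphically into $JF_X$ for every reflexive $X$ with a 1-symmetric basis?*

The answer is **no**: $X=d(w,2)$ with $w_j=j^{-1/2}$, that is $X=\ell_{4,2}$, is a counterexample. Here is what we prove.

**Theorem A.** If $\limsup_nS(2n)/S(n)<2$, then $c_0$ does not embed isomorphically into $JF_{d(w,p)}$. In particular this holds for $w_j=j^{-\beta}$, $0<\beta<1$, where $S(2n)/S(n)\to2^{1-\beta}$.

**Theorem B.** $c_0$ embeds into $JF_{d(w,p)}$ if and only if $\limsup_nS(2n)/S(n)=2$.

**Theorem C.** Let $X$ be any reflexive space with a 1-symmetric basis.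

1. $c_0$ embeds into $JF_X$ if and only if there are $f_k\in L^1$ with $\|f_k\|_{JF_X}\ge1$, $\alpha(f_k)\to0$, and $\sup\|\sum_jf_{k_j}(I_j)e_j\|_X<\infty$, the supremum being over all labelled families.
2. $c_0$ embeds into $JF_X$ if there are $C<\infty$, vectors $x_k=(x_k(i))_{i\le n_k}\ge0$ with $\|x_k\|_X\ge1$, $\|x_k\|_\infty\to0$, and strictly positive probability weights $\mu_k$ on $\{1,\dots,n_k\}$, such that
$$\Big\|\sum_k\sum_{i\in A_k}x_k(i)e_{(k,i)}\Big\|_X\le C\quad\text{whenever }\sum_k\mu_k(A_k)\le1.\tag{1}$$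
Here $A_k\subset\{1,\dots,n_k\}$, finitely many $A_k\ne\emptyset$, and the $e_{(k,i)}$ are distinct basis vectors.

**Corollary D.** (i) $c_0$ embeds into $JF_{\ell_M}$ for every reflexive Orlicz sequence space $\ell_M$. (ii) For $1<r,p<\infty$, $c_0$ embeds into $JF_{\ell_{r,p}}$ if and only if $p\ge r$.

The negative answer uses Sections 3–6 only.

## 2. Zigzag functions span $c_0$ when $X=\ell_p$

For $N\in\mathbb N$ and $x>0$ cut $(0,1)$ into $N$ *cells* of length $1/N$. Let the *zigzag* $Z_{N,x}$ be $+2Nx$ on the left half of each cell and $-2Nx$ on the right half. Its primitive climbs from $0$ to $x$ and returns to $0$ in each cell, so it has values in $[0,x]$. Hence, for every open interval $T$,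
$$|Z_{N,x}(T)|\le\min\big(x,\ 2Nx|T|\big),\tag{2}$$
and $\alpha(Z_{N,x})=x$. Testing on the $N$ left halves gives $\|Z_{N,x}\|_{JF_X}\ge x\,\varphi(N)$.

Let $X=\ell_p$, $1<p<\infty$, and $f_k=Z_{2^k,\,2^{-k/p}}$. Then $\|f_k\|\ge1$. Take scalars $|a_k|\le1$, finitely many nonzero, and an interval $T$. By (2),
$$\Big|\sum_ka_kf_k(T)\Big|\le\sum_{2^k\le1/|T|}2\cdot2^{k(1-1/p)}|T|+\sum_{2^k>1/|T|}2^{-k/p}.$$
Both sums are geometric and dominated by the terms with $2^k$ near $1/|T|$. The first is at most $2|T|\cdot|T|^{-(1-1/p)}/(1-2^{-(1-1/p)})$, the second at most $|T|^{1/p}/(1-2^{-1/p})$. So the left side is at most $K|T|^{1/p}$ with $K=K(p)$, and for disjoint $T_j$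
$$\sum_j\Big|\sum_ka_kf_k(T_j)\Big|^p\le K^p\sum_j|T_j|\le K^p .$$
The series $\sum f_k$ is weakly unconditionally Cauchy with $\|f_k\|\ge1$, and by Bessaga–Pełczyński $c_0$ embeds into $JF_{\ell_p}$.

Two things made this work. An interval $T$ essentially sees only one index $k$, the one with $2^k\approx1/|T|$, so we are really bounding labelled sums. And in a labelled sum the indices compete for a total length of $1$: an index allowed a fraction $\theta$ of the interval contributes about $\theta$ to the $p$-th power of the norm.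

## 3. What a copy of $c_0$ in $JF_X$ forces

Let $X$ be reflexive with a 1-symmetric basis, and suppose $T:c_0\to JF_X$ is an isomorphism onto its image, scaled so that $g_k=Te_k$ has $\|g_k\|\ge1$. With $C_0=\|T\|$, $\|\sum_{k\in E}\varepsilon_kg_k\|\le C_0$ for all finite $E$ and all signs. Choose $h_k\in L^1$ with $\|g_k-h_k\|\le2^{-k-1}$ and put $f_k=2h_k$. Since $\|h_k\|\ge1-\frac14\ge\frac12$ and $\sum_k2^{-k-1}\le1$, with $C=2(C_0+1)$ we have
$$\|f_k\|_{JF_X}\ge1,\qquad\Big\|\sum_{k\in E}\varepsilon_kf_k\Big\|_{JF_X}\le C\quad\text{for all finite }E,\ \varepsilon_k=\pm1.\tag{3}$$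
This passes to subsequences.

**Lemma 1.** Under (3), $\|\sum_jf_{k_j}(I_j)e_j\|_X\le C$ for every labelled family.

*Proof.* The aim is to select a different function on each interval by averaging signs. Let $E$ be the set of labels and $(\varepsilon_k)_{k\in E}$ independent uniform signs. Since $\mathbb E\,\varepsilon_{k_j}\varepsilon_k$ is $1$ if $k=k_j$ and $0$ otherwise, $f_{k_j}(I_j)=\mathbb E\,\varepsilon_{k_j}\big(\sum_{k\in E}\varepsilon_kf_k\big)(I_j)$. By convexity, and since the signs $\varepsilon_{k_j}$ in front of the coordinates do not change norms,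
$$\Big\|\sum_jf_{k_j}(I_j)e_j\Big\|\le\mathbb E\Big\|\sum_j\varepsilon_{k_j}\Big(\sum_{k\in E}\varepsilon_kf_k\Big)(I_j)e_j\Big\|=\mathbb E\Big\|\sum_j\Big(\sum_{k\in E}\varepsilon_kf_k\Big)(I_j)e_j\Big\|\le C.\qquad\square$$

**Lemma 2.** Under (3), $\alpha_k:=\alpha(f_k)\to0$.

*Proof.*

**Step 1: each fixed interval sees little.** Fix $I$. By (3), $|\sum_{k\in E}\varepsilon_kf_k(I)|\,\|e_1\|\le C$ for all $E$ and all signs. Choosing the signs for the real parts, and then for the imaginary parts, gives $\sum_k|f_k(I)|\le2C/\|e_1\|$. So $f_k(I)\to0$, and the continuous functions $F_k(t)=\int_0^tf_k$ satisfy $F_k(t)\to0$ for each $t\in[0,1]$.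

**Step 2: if the lemma fails, large values occur at points converging to some $t$.** Suppose $\alpha_k\not\to0$. There is $\delta>0$ such that for infinitely many $k$ some interval $(a,b)$ has $|F_k(b)-F_k(a)|\ge2\delta$. One end point, call it $t_k$, has $|F_k(t_k)|\ge\delta$. Passing to a subsequence, $t_k\to t\in[0,1]$ and, by Step 1, $|F_k(t)|\le\delta/2$. Hence $|F_k(t_k)-F_k(t)|\ge\delta/2$; in particular $t_k\ne t$. Passing to a further subsequence, all $t_k<t$ or all $t_k>t$. The reflection $s\mapsto1-s$ preserves $\|\cdot\|_{JF_X}$ and the values $|F_k(t_k)-F_k(t)|$, as these are the moduli of integrals over the interval between $t_k$ and $t$. So we may assume $t_k<t$ for all $k$.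

**Step 3: the large values sit on disjoint intervals with different labels.** Given $k_i$, continuity of $F_{k_i}$ gives $t_i'$ with $t_{k_i}<t_i'<t$ and $|F_{k_i}(t_i')-F_{k_i}(t)|\le\delta/4$. Since $t_k\to t$, there is $k_{i+1}>k_i$ with $t_{k_{i+1}}>t_i'$. The intervals $J_i=(t_{k_i},t_i')$ are disjoint and $|f_{k_i}(J_i)|\ge\delta/2-\delta/4=\delta/4$.

**Step 4: then $\varphi$ is bounded, which contradicts reflexivity.** The real or the imaginary part of $f_{k_i}(J_i)$ has modulus $\ge\delta/8$ for infinitely many $i$. Multiplying all $f_k$ by $-\sqrt{-1}$ if necessary (only for complex scalars; (3) is unaffected) and discarding the other $i$, we may assume this for the real part and all $i$. Fix $r$. By Lemma 1, $\|\sum_{i\le r}f_{k_i}(J_i)e_i\|\le C$. Change signs of coordinates so that all real parts are $\ge\delta/8$, and average over the cyclic permutations of $\{1,\dots,r\}$. The average is $z\sum_{i\le r}e_i$, where $z$ is the mean of the coordinates, so $\operatorname{Re}z\ge\delta/8$. Hence $|z|\varphi(r)\le C$ and $\varphi(r)\le8C/\delta$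 for all $r$. By (S1) and (S3), for finitely supported $a$,
$$\|e_1\|\max|a_i|\le\Big\|\sum a_ie_i\Big\|\le2\sup_r\varphi(r)\,\max|a_i| .$$
So $(e_i)$ is equivalent to the $c_0$-basis and $X$ is isomorphic to $c_0$, which is not reflexive. $\square$

## 4. The norm of $d(w,p)$

**(L1)** *For every injection $\sigma:\mathbb N\to\mathbb N$, $\|x\|^p\ge\sum_j|x_{\sigma(j)}|^pw_j$. For finitely supported $x$ there is equality if $\sigma$ lists the support first, in decreasing order of $|x|$.* This is the rearrangement inequality, $w$ being nonincreasing.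

If $x\in c_0$ has infinite support, listing the support in decreasing order is also an injection that gives equality. So $\|x\|=\sup_\sigma\big(\sum_j|x_{\sigma(j)}|^pw_j\big)^{1/p}$, a supremum of seminorms. Thus $\|\cdot\|$ is a norm, and by Fatou's lemma for sums it is lower semicontinuous for coordinatewise convergence. If $r$ coordinates of $x$ have modulus $\ge\epsilon$, then $\|x\|\ge\epsilon S(r)^{1/p}$. Since $S(r)\to\infty$, a sequence all of whose truncations are bounded in norm lies in $c_0$, and then in $d(w,p)$ by lower semicontinuity. These facts give completeness: a Cauchy sequence converges coordinatewise, its limit $x$ has bounded truncations so $x\in d(w,p)$, and lower semicontinuity applied to the differences gives convergence in norm.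

For $x\in d(w,p)$ we have $(x1_{>n})_j^*\le x_j^*$ and $(x1_{>n})_j^*\le\sup_{i>n}|x_i|\to0$, so $\|x1_{>n}\|\to0$ by dominated convergence. Hence the unit vectors form a basis, clearly 1-symmetric.

Let now $x,y$ be finitely supported with disjoint supports.

**(L2)** $\|x+y\|^p\le\|x\|^p+\|y\|^p$. In a decreasing listing of $x+y$ each coordinate has rank at least its rank within $x$ (or within $y$), and $w$ is nonincreasing.

**(L3)** *If $|\mathrm{supp}\,x|\le n$, then $\|x+y\|^p\ge\|x\|^p+\|y\|^p-\|y\|_\infty^pS(n)$.* So a flat enough $y$ adds almost fully to a given $x$. Let $n'=|\mathrm{supp}\,x|$ and $J=|\mathrm{supp}\,y|$. List $x$ first, then $y$, each decreasingly. By (L1), $\|x+y\|^p\ge\|x\|^p+\sum_{j\le J}(y_j^*)^pw_{n'+j}$. Since $w_j-w_{n'+j}\ge0$,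
$$\sum_{j\le J}(y_j^*)^p(w_j-w_{n'+j})\le\|y\|_\infty^p\big(S(J)+S(n')-S(n'+J)\big)\le\|y\|_\infty^pS(n')\le\|y\|_\infty^pS(n).$$

**(L4)** *$d(w,p)$ is reflexive.* We verify the hypotheses of James' theorem.

*Boundedly complete.* If $\sup_n\|\sum_{i\le n}a_ie_i\|<\infty$, then $a\in d(w,p)$ by the above, and $\sum a_ie_i$ converges since $\|a1_{>n}\|\to0$.

*Shrinking.* If not, there are a functional $f$ and $\delta>0$ such that beyond every index there is a finitely supported unit vector $u$ with $|f(u)|\ge\delta$. Choosing successively and multiplying by unimodular scalars, we get normalized consecutive blocks $u_n$ with $f(u_n)\ge\delta$. Then (L2) gives $\delta N\le\|f\|\,\|\sum_{n\le N}u_n\|\le\|f\|N^{1/p}$, impossible for large $N$ since $p>1$.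

## 5. Zigzags in $d(j^{-1/2},2)$ and the thinning inequality

### 5.1. Where the construction of Section 2 stops

Let $X=d(w,2)$, $w_j=j^{-1/2}$, so that $S(n)/(2\sqrt n)\to1$. The natural attempt is to repeat Section 2 with $f_N=Z_{N,x}$, $x=S(N)^{-1/2}$, $N$ a power of $2$. Then $\|f_N\|\ge1$ and $\alpha(f_N)=S(N)^{-1/2}\to0$. The requirement that breaks is the one in Lemma 1: *for every infinite set $\mathcal N$ of powers of $2$, the labelled sums of $(f_N)_{N\in\mathcal N}$ are unbounded.*

To check this, let $m$ be a power of $2$. Choose successively $N_1<\dots<N_m$ in $\mathcal N$, divisible by $m$, such that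
$$\frac{S(N_i/m)}{S(N_i)}\ge\frac34m^{-1/2},\qquad\frac{S(N_1+\dots+N_{i-1})}{S(N_i)}\le\frac14m^{-1/2}.$$
This is possible, as the first ratio tends to $m^{-1/2}$ when $N_i\to\infty$ and the second to $0$. The interval $(\frac{i-1}m,\frac im)$ contains $N_i/m$ whole cells of $f_{N_i}$. Take their left halves, with label $N_i$. The $i$-th group is a vector with $N_i/m$ coordinates equal to $S(N_i)^{-1/2}$, and its squared norm is $S(N_i/m)/S(N_i)$. Applying (L3) successively, the whole labelled sum has squared norm at least $\sum_{i\le m}(\frac34-\frac14)m^{-1/2}=\frac12\sqrt m$.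

So by Lemma 1 no subsequence of these zigzags satisfies (3). The cause: an index allowed a fraction $1/m$ of the room keeps a fraction about $m^{-1/2}$ of its norm (to the power $p$), not $1/m$. In $\ell_p$ it keeps exactly $1/m$.

### 5.2. Thinning

The effect just seen is not special to constant vectors: we keep one coordinate out of every $m$.

**(L5)** *Suppose $\limsup S(2n)/S(n)<2$. Choose $n_0\ge1$ and $\eta\in(0,1)$ with $S(2n)\le(2-\eta)S(n)$ for $n\ge n_0$. For $m=2^r$ put $\delta_m=\frac12(2-\eta)^{-r}$. Then $m\delta_m\to\infty$ as $r\to\infty$, and for every finitely supported $a_1\ge a_2\ge\dots\ge0$ and every $1\le\rho\le m$,*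
$$\big\|(a_i)_{i\equiv\rho\,(m)}\big\|^p\ge\delta_m\big(\|a\|^p-a_1^pS(mn_0)\big).\tag{4}$$

*Proof.* First, $m\delta_m=\frac12\big(\frac2{2-\eta}\big)^r\to\infty$.

**Step 1: compare $S(\lfloor N/m\rfloor)$ with $S(N)$.** Let $N\ge mn_0$ and $n=\lfloor N/m\rfloor\ge n_0$. Then $N<m(n+1)\le2mn$. Since $w$ is nonincreasing, $S(2l)\le2S(l)$ for all $l$. Also $S(mn)\le(2-\eta)^rS(n)$, by $r$ doublings starting from $n\ge n_0$. So $S(N)\le S(2mn)\le2S(mn)\le2(2-\eta)^rS(n)$, that is, $S(\lfloor N/m\rfloor)\ge\delta_mS(N)$.

**Step 2: pass to general $a$ by summation by parts.** The $j$-th term of the thinned sequence is $a_{(j-1)m+\rho}\ge a_{jm}$. Put $d_n=a_n^p-a_{n+1}^p\ge0$, so $a_{jm}^p=\sum_{n\ge jm}d_n$, $\|a\|^p=\sum_nd_nS(n)$ and $\sum_nd_n=a_1^p$. Then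
$$\sum_ja_{jm}^pw_j=\sum_nd_n\,S(\lfloor n/m\rfloor)\ge\delta_m\sum_{n\ge mn_0}d_nS(n)\ge\delta_m\Big(\|a\|^p-S(mn_0)\sum_nd_n\Big),$$
which is (4). $\square$

## 6. Proof of Theorem A

### 6.1. Why length is the wrong measure of room

Section 5.1 suggests the following for arbitrary $(f_k)$ as in (3). Test $f_{k_1}$ on good intervals, split them into $m$ residue classes, keep a class whose union $V$ has length at most $1/m$, then continue with $f_{k_2}$ on the complement, and so on. Each step would collect about $\delta_m$ and use only $1/m$ of the room.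

This stops at the second step. We know that $\|f_{k_2}\|\ge1$ on $(0,1)$, but nothing says that any of it is left outside $V$: the set $V$ can be short and still carry almost all of the later functions. Length in fact has no meaning here. If $\tau$ is an increasing $C^1$ diffeomorphism of $[0,1]$, then $\int_T(f\circ\tau)\tau'=\int_{\tau(T)}f$, so $f\mapsto(f\circ\tau)\tau'$ preserves $\|\cdot\|_{JF_X}$ and all labelled sums of sequences (up to moving the intervals), but changes lengths arbitrarily much.

We therefore let the sequence $(f_k)$ itself say how much room a set has: the size of $U$ will be the largest (power of a) norm of a labelled sum that can still be collected inside $U$ with arbitrarily large labels. This quantity is almost additive, for a simple reason: by Lemma 2 late functions are flat, and by (L3) flat vectors add fully. Then no iteration is needed; one thinning step already beats the maximal value.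

### 6.2. The room function $h$

Let $X=d(w,p)$ with $\limsup S(2n)/S(n)<2$, and suppose that $c_0$ embeds into $JF_X$. Take $(f_k)$ and $C$ as in (3); by Lemma 2, $\alpha_k\to0$. For a labelled family put
$$N(\mathcal L)=\Big\|\sum_jf_{k_j}(I_j)e_j\Big\|^p\le C^p\quad\text{(Lemma 1)},\qquad N(\emptyset)=0.$$
Let $\mathcal U$ be the set of finite unions of open subintervals of $(0,1)$, including $\emptyset$. For $U\in\mathcal U$ let
$$h_n(U)=\sup\{N(\mathcal L):\text{all }I_j\subset U,\ \text{all labels}\ge n\},\qquad h(U)=\lim_nh_n(U)=\inf_nh_n(U)\in[0,C^p].$$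
Since $h_n(U)\ge h(U)$ for all $n$:
$$\text{for all }\epsilon>0,\ n\ \text{ there is a family in }U\text{ with labels}\ge n\text{ and }N(\mathcal L)\ge h(U)-\epsilon.\tag{5}$$

*Example.* The same formula makes sense for $X=\ell_p$ and the zigzags $f_k=Z_{2^k,2^{-k/p}}$ of Section 2, and there $h(U)=2|U|$. By (2), $|f_k(I)|^p\le2^{-k}\min(1,2\cdot2^k|I|)^p\le2|I|$, so $N(\mathcal L)\le2|U|$ for families in $U$. Conversely an interval of length $\ell$ contains at least $2^k\ell-2$ cells of $f_k$, and their half cells give at least $2(2^k\ell-2)2^{-k}\to2\ell$. So $h$ plays the role of length, but it is attached to the sequence.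

**Step 1 (superadditivity): disjoint sets cannot have more room than $(0,1)$.** *If $V_1,\dots,V_r\in\mathcal U$ are disjoint, then $\sum_ih(V_i)\le h((0,1))$.*

Fix $n$ and $\epsilon>0$. Using (5), choose successively families $\mathcal L_i$ in $V_i$ with $N(\mathcal L_i)\ge h(V_i)-\epsilon$ and labels $\ge n$. For $i\ge2$ take the labels also so large that $\alpha_k^pS(|\mathcal L_1|+\dots+|\mathcal L_{i-1}|)\le\epsilon$ for each label $k$ of $\mathcal L_i$. This is possible since $\alpha_k\to0$. The union of the $\mathcal L_i$ is a labelled family. The coordinates of the labelled sum of $\mathcal L_i$ are at most $\alpha_k$ in modulus, so (L3) gives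
$$N(\mathcal L_1\cup\dots\cup\mathcal L_i)\ge N(\mathcal L_1\cup\dots\cup\mathcal L_{i-1})+N(\mathcal L_i)-\epsilon\qquad(2\le i\le r).$$
Hence $h_n((0,1))\ge N(\bigcup\mathcal L_i)\ge\sum_ih(V_i)-2r\epsilon$. Let $\epsilon\to0$, then $n\to\infty$.

**Step 2 (subadditivity): cutting at finitely many points loses no room.** *If $V,W\in\mathcal U$ are disjoint and $(0,1)\setminus(V\cup W)$ consists of $s<\infty$ points, then $h((0,1))\le h(V)+h(W)$.*

Take a family $\mathcal L$ with labels $\ge n$. Its intervals are disjoint, so at most $s$ of them contain one of the $s$ points. Every other interval is connected and contained in the union of the disjoint open sets $V,W$, so it lies in $V$ or in $W$. The exceptional part has at most $s$ coordinates of modulus at most $\sup_{k\ge n}\alpha_k$. By (L2),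
$$N(\mathcal L)\le\big(\sup_{k\ge n}\alpha_k\big)^pS(s)+h_n(V)+h_n(W).$$
Take the supremum over $\mathcal L$ and let $n\to\infty$.

**Step 3 (one thinning step): we collect $\delta_m/4$ and use at most $H/m$ of the room.** Put $H=h((0,1))\le C^p$. Fix $m=2^r$, $n\in\mathbb N$, $\epsilon>0$. Choose $k\ge n$ with $\alpha_k^pS(mn_0)\le\frac14$. Since $\|f_k\|_{JF_X}\ge1$, there are disjoint open intervals $I_1,\dots,I_N$, indexed so that $a_i=|f_k(I_i)|$ is nonincreasing, with $\|(a_i)\|^p\ge\frac12$. For $1\le\rho\le m$ let $V_\rho=\bigcup_{i\equiv\rho\,(m)}I_i$. These sets are disjoint, so by Step 1 $\sum_\rho h(V_\rho)\le H$, and we can fix $\rho$ with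
$$h(V_\rho)\le H/m .$$
Let $\mathcal L=\{(I_i,k):i\equiv\rho\ (m)\}$. Whatever $\rho$ is, (4) and $a_1\le\alpha_k$ give $N(\mathcal L)\ge\delta_m(\frac12-\frac14)=\delta_m/4$.

**Step 4: the complement still has room $H-H/m$, and we use it.** Let $W=(0,1)\setminus\overline{V_\rho}\in\mathcal U$. The set $(0,1)\setminus(V_\rho\cup W)$ consists of boundary points of $V_\rho$ and is finite, so Step 2 gives $h(W)\ge H-h(V_\rho)\ge H-H/m$. By (5) choose a family $\mathcal L'$ in $W$ with $N(\mathcal L')\ge h(W)-\epsilon$ and with labels $k'\ge n$ so large that $\alpha_{k'}^pS(N)\le\epsilon$. Then $\mathcal L\cup\mathcal L'$ is a labelled family with labels $\ge n$. As $\mathcal L$ has at most $N$ intervals, (L3) gives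
$$h_n((0,1))\ge N(\mathcal L\cup\mathcal L')\ge N(\mathcal L)+N(\mathcal L')-\epsilon\ge\frac{\delta_m}4+H-\frac Hm-2\epsilon .$$

**Step 5: contradiction with the definition of $H$.** The choices of $k,\rho,\mathcal L,\mathcal L'$ depend on $n$ and $\epsilon$, but the lower bound depends on neither choice. Let $\epsilon\to0$ and $n\to\infty$: $H\ge\frac{\delta_m}4+H-\frac Hm$, that is,
$$m\delta_m\le4H\le4C^p\qquad\text{for every }m=2^r .$$
But $m\delta_m\to\infty$ by (L5). This proves the first statement of Theorem A. For $w_j=j^{-\beta}$, $0<\beta<1$, comparison with $\int t^{-\beta}dt$ gives $S(n)(1-\beta)/n^{1-\beta}\to1$, so $S(2n)/S(n)\to2^{1-\beta}<2$. $\blacksquare$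

For $w_j=j^{-1/2}$ and $p=2$ the limit is $\sqrt2<2$, and $d(w,2)$ is reflexive with a 1-symmetric basis by Section 4. So the statement "$c_0$ embeds into $JF_X$ for every reflexive $X$ with a 1-symmetric basis" is false.

## 7. Theorem C, part 1: bounded labelled sums produce $c_0$

Necessity of the condition is (3) with Lemmas 1 and 2. For sufficiency, we imitate Section 2: after passing to a subsequence, an interval sees essentially one function. Functions that are late relative to the interval are controlled by $\alpha(f_k)\to0$, early ones by the following lemma.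

**Lemma 3.** For $f\in L^1$ and $\eta>0$ there is $\delta>0$ such that $\|\sum_jf(I_j)e_j\|\le\eta$ for all finite families of disjoint open intervals of length $\le\delta$.

*Proof.*

**Step 1: $\varphi(n)/n\to0$.** For real $a_1,\dots,a_n$, replace $a_i$ by $|a_i|$ and average over the permutations of $\{1,\dots,n\}$. This gives
$$\Big\|\sum_{i\le n}a_ie_i\Big\|\ge\frac{\varphi(n)}n\sum_{i\le n}|a_i|.\tag{6}$$
Applied to $n+1$ coefficients, $n$ of them equal to $1$ and one equal to $0$, (6) gives $\varphi(n)\ge\frac n{n+1}\varphi(n+1)$, so $\varphi(n)/n$ is nonincreasing. If its limit were $c>0$, then (6) and the triangle inequality would make $(e_i)$ equivalent over the reals to the $\ell_1$-basis. The closed real span of $(e_i)$ would be a closed real subspace of $X$ isomorphic to $\ell_1$. This is impossible, as $X$ is reflexive (also as a real space) and closed subspaces of reflexive spaces are reflexive.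

**Step 2: reduction to a bounded function.** Treating real and imaginary parts separately (with $\eta/2$ each), let $f$ be real. Write $f=g+q$ with $|g|\le L$, $L>0$, and $\|q\|_1\|e_1\|\le\eta/2$. Then $\|\sum_jq(I_j)e_j\|\le\|e_1\|\sum_j|q(I_j)|\le\eta/2$.

**Step 3: the bounded part.** Suppose all $|I_j|\le\delta$ and put $s=L\delta$. Then $0\le|g(I_j)|\le s$ and $\sum_j|g(I_j)|\le L$. So $(|g(I_j)|)_j$ lies in the polytope $\{0\le x_j\le s,\ \sum x_j\le L\}$. By (S4) the norm on this polytope is largest at a vertex. A vertex has at most $L/s$ coordinates equal to $s$, at most one other nonzero coordinate, and this one is at most $s$. With $n_s=\lfloor L/s\rfloor+1$, (S1) and (S2) give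
$$\Big\|\sum_jg(I_j)e_j\Big\|\le s\,\varphi(n_s)=s\,n_s\cdot\frac{\varphi(n_s)}{n_s}\le(L+s)\frac{\varphi(n_s)}{n_s}.$$
As $\delta\to0$ we have $s\to0$ and $n_s\to\infty$, so this tends to $0$ by Step 1, and is $\le\eta/2$ for small $\delta$. $\square$

*Proof of sufficiency in Theorem C(1).* Let $(f_k)$ be as stated, with labelled sums bounded by $C$.

**Step 1: choose a subsequence with separated scales.** Put $\delta_0=1$. Choose inductively $g_i=f_{k_i}$, with $k_1<k_2<\cdots$, and $\delta_0>\delta_1>\cdots\to0$ with

* $2\alpha(g_i)\,\varphi(\lceil1/\delta_{i-1}\rceil)\le2^{-i}$, possible since $\alpha(f_k)\to0$;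
* $\|\sum_jg_i(I_j)e_j\|\le2^{-i}$ for all finite families of disjoint open intervals of length $\le\delta_i$, possible by Lemma 3.

**Step 2: bound $\|\sum a_ig_i\|_{JF_X}$ for $|a_i|\le1$, finitely many nonzero.** Let $(T_j)$ be finitely many disjoint nonempty open intervals, and let $i(j)\ge1$ be the index with $\delta_{i(j)}<|T_j|\le\delta_{i(j)-1}$. Fix $i$ and consider the vector $(g_i(T_j))_j$ in three parts.

If $i(j)<i$, then $|T_j|>\delta_{i(j)}\ge\delta_{i-1}$, so there are at most $1/\delta_{i-1}$ such $j$. By (S3) this part has norm at most $2\alpha(g_i)\varphi(\lceil1/\delta_{i-1}\rceil)\le2^{-i}$. If $i(j)>i$, then $|T_j|\le\delta_{i(j)-1}\le\delta_i$, so this part has norm at most $2^{-i}$. The parts with $i(j)=i$, taken over all $i$ together, form a labelled sum with the label of $T_j$ equal to $k_{i(j)}$ and with multipliers $a_{i(j)}$. By (S3) it has norm at most $2C$. Altogether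
$$\Big\|\sum_j\Big(\sum_ia_ig_i(T_j)\Big)e_j\Big\|\le\Big\|\sum_ja_{i(j)}g_{i(j)}(T_j)e_j\Big\|+\sum_i2\cdot2^{-i}\le2C+2 .$$

**Step 3: conclude.** By Step 2 the series $\sum g_i$ is weakly unconditionally Cauchy, and $\|g_i\|\ge1$. By the Bessaga–Pełczyński theorem $c_0$ embeds into $JF_X$. $\blacksquare$

## 8. Theorem C, part 2: zigzags with unequal cells

*Example of condition (1).* For $X=\ell_p$, $x_k=k^{-1/p}1_{\{1,\dots,k\}}$ and $\mu_k$ uniform, the $p$-th power of the norm in (1) is $\sum_k|A_k|/k=\sum_k\mu_k(A_k)\le1$. So (1) holds with $C=1$.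

*Proof of Theorem C(2).* We verify the condition of part 1.

**Step 1: the functions.** For each $k$ divide $(0,1)$ into consecutive intervals (*cells*) $J_{k,1},\dots,J_{k,n_k}$ of lengths $\mu_k(i)$. Let $f_k$ equal $+2x_k(i)/\mu_k(i)$ on the left half of $J_{k,i}$ and $-2x_k(i)/\mu_k(i)$ on the right half. The integral over the left half of $J_{k,i}$ is $x_k(i)$, so the left halves give $\|f_k\|_{JF_X}\ge\|x_k\|\ge1$.

**Step 2: an interval sees at most two cells.** Let $I$ be an open interval. Cells contained in $I$ up to end points contribute $0$ to $f_k(I)$, and at most two other cells meet $I$. So $f_k(I)$ is a sum of at most two terms $f_k(I\cap J_{k,i})$. Each has modulus at most $x_k(i)$ and at most $2x_k(i)|I\cap J_{k,i}|/\mu_k(i)$. In particular $\alpha(f_k)\le2\|x_k\|_\infty\to0$.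

**Step 3: collect the intervals that use the same cell.** Given a labelled family, write $f_{k_j}(I_j)=u_j+v_j$, where each of $u_j,v_j$ is the contribution of one cell or is $0$. Consider the $j$ for which $u_j$ comes from a cell, named $c(j)=(k_j,i)$. For a cell $c=(k,i)$ write $x_c=x_k(i)$, $\mu_c=\mu_k(i)$, $J_c=J_{k,i}$. Then
$$|u_j|\le2x_{c(j)}s_j,\qquad s_j=\frac{|I_j\cap J_{c(j)}|}{\mu_{c(j)}} .$$
Put $t_c=\sum_{j:c(j)=c}s_j$. Since the $I_j$ are disjoint, $t_c\in[0,1]$ and $\sum_ct_c\mu_c=\sum_j|I_j\cap J_{c(j)}|\le1$. This last inequality is the competition for room.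

**Step 4: one coordinate per cell, by randomization.** For each $c$ with $t_c>0$ choose $j(c)\in\{j:c(j)=c\}$ at random with probabilities $s_j/t_c$, independently for different $c$. The indices $j(c)$ are distinct for distinct $c$, and
$$\mathbb E\sum_ct_cx_ce_{j(c)}=\sum_ct_cx_c\sum_{j:c(j)=c}\frac{s_j}{t_c}e_j=\sum_js_jx_{c(j)}e_j .$$
By convexity and (S2), $\|\sum_js_jx_{c(j)}e_j\|\le\|\sum_ct_cx_ce_c\|$.

**Step 5: reduce to $t_c\in\{0,1\}$.** The point $(t_c)$ (finitely many $c$) lies in the polytope $\{0\le t_c\le1,\ \sum t_c\mu_c\le1\}$. By (S4) the convex function $t\mapsto\|\sum t_cx_ce_c\|$ is largest at a vertex, where at most one coordinate is outside $\{0,1\}$. The coordinates equal to $1$ form a set that is admissible in (1) and contribute at most $C$. The exceptional one contributes at most $x_c\|e_1\|\le C$, by (1) applied to the single cell $c$. So $\|\sum_ct_cx_ce_c\|\le2C$.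

**Step 6: conclude.** The $u_j$ are real, so (S1) with Steps 3–5 gives $\|\sum_ju_je_j\|\le2\cdot2C=4C$. The same holds for $v$. Labelled sums are bounded by $8C$, and part 1 applies. $\blacksquare$

## 9. Theorem B: weights with $\limsup S(2n)/S(n)=2$

Since $w$ is nonincreasing, $S(2n)\le2S(n)$, so the $\limsup$ is at most $2$. If it is $<2$, then $c_0$ does not embed, by Theorem A. Suppose that it equals $2$; we construct the data for Theorem C(2).

**Step 1: scales at which $S$ is almost linear.** Choose $m_1<m_2<\cdots$ with $S(2m_k)\ge(2-2^{-k})S(m_k)$ and put $N_k=2m_k$. We claim that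
$$S(b)\le\Big(\frac b{N_k}+2^{-k}\Big)S(N_k)\qquad(0\le b\le N_k\text{ an integer}).\tag{7}$$
Extend $S$ to a piecewise linear function on $[0,\infty)$ with $S(0)=0$; it is concave, as the slopes $w_j$ are nonincreasing. The function $g(t)=S(t)-\frac t{N_k}S(N_k)$ is concave on $[0,N_k]$ and vanishes at both ends, so $g\ge0$. Let $g$ attain its maximum at $t^*$, say $t^*\le N_k/2$. The midpoint lies between $t^*$ and $N_k$, and concavity gives $g(N_k/2)\ge\frac{N_k/2}{N_k-t^*}g(t^*)\ge\frac12g(t^*)$. The case $t^*\ge N_k/2$ is symmetric. So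
$$\max g\le2g(N_k/2)=2S(m_k)-S(2m_k)\le2^{-k}S(m_k)\le2^{-k}S(N_k),$$
which is (7).

**Step 2: check condition (1).** Let $x_k=S(N_k)^{-1/p}1_{\{1,\dots,N_k\}}$ and let $\mu_k$ be uniform. Then $\|x_k\|=1$ and $\|x_k\|_\infty=S(N_k)^{-1/p}\to0$. If $\sum_k|A_k|/N_k\le1$, then by (L2) and (7) the $p$-th power of the norm in (1) is at most
$$\sum_{k:A_k\ne\emptyset}\frac{S(|A_k|)}{S(N_k)}\le\sum_k\Big(\frac{|A_k|}{N_k}+2^{-k}\Big)\le2 .$$
Theorem C(2) gives $c_0\hookrightarrow JF_{d(w,p)}$. $\blacksquare$

*Example.* For $w_j=1/\log(j+1)$ the ratio of $S(n)$ to $n/\log n$ tends to $1$, so $S(2n)/S(n)\to2$ and $c_0$ embeds. For $w_j=j^{-\beta}$, $0<\beta<1$, it does not.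

## 10. Corollary D: Orlicz spaces and the spaces $\ell_{r,p}$

### 10.1. Orlicz spaces

Let $\ell_M$ be reflexive. Only finitely supported vectors enter $JF_{\ell_M}$, so we may work in the closed span of the unit vectors, a reflexive space with a 1-symmetric basis.

First, $M(t)>0$ for $t>0$. If $M(t_0)=0$ with $t_0>0$, then $\|x\|\le\|x\|_\infty/t_0$. Since always $\|x\|\ge\|e_1\|\,\|x\|_\infty$, the closed span of the unit vectors would be isomorphic to $c_0$, which is not reflexive. So $M$, being convex, is continuous and strictly increasing to $\infty$, and $M^{-1}(1/k)\to0$.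

Let $x_k=M^{-1}(1/k)1_{\{1,\dots,k\}}$ with $\mu_k$ uniform. Then $\sum_iM(x_k(i))=1$, so $\|x_k\|=1$, and $\|x_k\|_\infty\to0$. If $\sum_k|A_k|/k\le1$, then for the vector in (1) the sum of $M$ over the coordinates is $\sum_k|A_k|/k\le1$. So its norm is at most $1$, and Theorem C(2) applies. This proves (i).

### 10.2. The spaces $\ell_{r,p}$ with $p\le r$

*Case $p<r$.* Here $\ell_{r,p}=d(w,p)$ with $w_j=j^{p/r-1}$, and $S(2n)/S(n)\to2^{p/r}<2$. By Theorem A, $c_0$ does not embed.

*Case $p=r$.* This is $\ell_p$, covered by (i), and by hand in Section 2.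

### 10.3. The case $p>r$

**Step 1: an equivalent reflexive 1-symmetric norm.** For $p>r$ the weight $j^{p/r-1}$ increases, so Section 4 does not apply directly; we use duality. For the conjugate exponents $p'<r'$, so $Z=\ell_{r',p'}=d(w',p')$ with $w_j'=j^{p'/r'-1}$ is reflexive with a 1-symmetric shrinking basis by Section 4. Its dual $Z^*$ is reflexive, and the biorthogonal functionals form a 1-symmetric basis of $Z^*$. We claim that $|\cdot|_{r,p}$ is equivalent to the dual norm $\|y\|_*=\sup\{|\sum x_iy_i|:\|x\|_Z\le1\}$ on finitely supported $y$. This is a textbook fact (Bennett–Sharpley, *Interpolation of Operators*, Ch. IV.4: the associate space of $L^{r',p'}$ is $L^{r,p}$ up to equivalence of norms, here over $\mathbb N$ with counting measure). Here is a direct check. Both quantities depend only on $y^*$, so let $y$ be nonnegative and nonincreasing, $y\ne0$.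

*Upper bound.* Since $\frac1{r'}-\frac1{p'}+\frac1r-\frac1p=0$, Hölder's inequality gives
$$\Big|\sum x_jy_j\Big|\le\sum_jx_j^*y_j=\sum_j\big(j^{1/r'-1/p'}x_j^*\big)\big(j^{1/r-1/p}y_j\big)\le\|x\|_Z\,|y|_{r,p},$$
so $\|y\|_*\le|y|_{r,p}$.

*Lower bound.* Put $B_l=2^{l/r}y_{2^l}$ for $l\ge0$ and $\Theta=\sum_lB_l^p$. In the block $2^l\le j<2^{l+1}$ we have $y_j\le y_{2^l}$ and $j^{p/r-1}\le2^{(l+1)(p/r-1)}$, so $|y|_{r,p}^p\le2^{p/r-1}\Theta$. Test $y$ on the nonincreasing, finitely supported vector
$$x=\sum_lc_l2^{-l/r'}1_{\{1,\dots,2^l\}},\qquad c_l=B_l^{p-1}.$$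
As $\sum_{j\le2^l}y_j\ge2^ly_{2^l}$, we get $\sum_jx_jy_j\ge\sum_lc_l2^{l/r}y_{2^l}=\Theta$. For $2^{l-1}<j\le2^l$ we have $x_j=\sum_{i\ge l}c_i2^{-i/r'}$, and for $l\ge1$ the weights $j^{p'/r'-1}$ in this block sum to at most $2^{l-1}2^{(l-1)(p'/r'-1)}\le2^{lp'/r'}$; for $l=0$ the block is $j=1$ with weight $1$. Hence, by Minkowski's inequality in $\ell_{p'}$,
$$\|x\|_Z\le\Big(\sum_l\Big(\sum_{q\ge0}2^{-q/r'}c_{l+q}\Big)^{p'}\Big)^{1/p'}\le\sum_{q\ge0}2^{-q/r'}\Big(\sum_lc_l^{p'}\Big)^{1/p'}=K\Theta^{1/p'},\qquad K=\frac1{1-2^{-1/r'}},$$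
because $(p-1)p'=p$. So $\|y\|_*\ge\Theta/(K\Theta^{1/p'})=\Theta^{1/p}/K\ge2^{-(p/r-1)/p}K^{-1}|y|_{r,p}$.

Finally, $Z^*$ is $\ell_{r,p}$ as a set of sequences. A sequence $y$ defines an element of $Z^*$ if and only if its truncations are bounded in $\|\cdot\|_*$, equivalently in $|\cdot|_{r,p}$. Since $\sum_jj^{p/r-1}=\infty$, bounded truncations force $y\in c_0$, and the rearrangements of the truncations increase to $y^*$, so the condition is $|y|_{r,p}<\infty$. Thus $\ell_{r,p}$ with the dual norm is reflexive, and its unit vectors form a 1-symmetric basis. By the remark in 1.2, $JF_{\ell_{r,p}}$ may be formed with this norm.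

**Step 2: very separated scales verify condition (1).** Put $a=p/r>1$, $n_k=2^{k^2}$, $x_k=n_k^{-1/r}1_{\{1,\dots,n_k\}}$, $\mu_k$ uniform. As $t^{a-1}$ is increasing, $n^a/a\le\sum_{j\le n}j^{a-1}\le n^a$. So $|x_k|_{r,p}^p=n_k^{-a}\sum_{j\le n_k}j^{a-1}\in[1/a,1]$, and $\|x_k\|_\infty\to0$.

Let $b_k=|A_k|$ with $\sum_kb_k/n_k\le1$, and $B_k=b_1+\dots+b_k$. The values $n_k^{-1/r}$ decrease in $k$, so in the decreasing arrangement of the vector in (1) the $k$-th block occupies the ranks in $(B_{k-1},B_k]$. If $b_k>0$ it contributes $n_k^{-a}\sum_{B_{k-1}<j\le B_k}j^{a-1}\le n_k^{-a}B_k^a$ to the $p$-th power of $|\cdot|_{r,p}$. Now $b_i\le n_i$, and $\sum_{i<k}n_i\le2n_{k-1}$ because $n_i\le n_{i+1}/8$. So $B_k/n_k\le y_k$, where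
$$y_1=\frac{b_1}{n_1},\qquad y_k=\frac{b_k}{n_k}+\frac{2n_{k-1}}{n_k}=\frac{b_k}{n_k}+2^{2-2k}\quad(k\ge2).$$
We have $y_k\le2$ and $\sum_ky_k\le1+\frac13\le2$. The $p$-th power of $|\cdot|_{r,p}$ of the vector in (1) is therefore at most
$$\sum_ky_k^a\le2^{a-1}\sum_ky_k\le2^a .$$

**Step 3: conclude.** By the equivalence in Step 1, (1) holds for the dual norm with some constant, and $\|x_k\|_*$ is bounded below by a positive constant. Multiply all $x_k$ by one constant so that $\|x_k\|_*\ge1$. Theorem C(2) applies, and $c_0$ embeds into $JF_{\ell_{r,p}}$. $\blacksquare$
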